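# The spectral gap of the burnt pancake graph tends to 1 from below

## Two burnt pancakes make an eight-cycle

Take two pancakes, numbered $1$ and $2$, each burnt on one side. A stack is written as a word, top pancake first, with a bar over a number when its pancake lies burnt side up. There are $8$ stacks. Two moves are allowed: $r_1$ flips the top pancake, and $r_2$ slides a spatula under both and flips the whole stack, which reverses the order and changes both bars. Starting from $1\,2$ and applying $r_1,r_2,r_1,r_2,\dots$ in turn, we get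
$$1\,2\to\overline1\,2\to\overline2\,1\to 2\,1\to\overline1\,\overline2\to 1\,\overline2\to 2\,\overline1\to\overline2\,\overline1\to 1\,2 .$$
All eight stacks occur, so the graph of stacks and moves is a cycle of length $8$. Its adjacency eigenvalues are $2\cos(2\pi k/8)$, that is,
$$2,\ \sqrt2,\ \sqrt2,\ 0,\ 0,\ -\sqrt2,\ -\sqrt2,\ -2 .$$
The distance from the largest eigenvalue to the next one is $2-\sqrt2\approx0.586$.

Where does $\sqrt2$ come from, in terms of pancakes? Follow a single pancake, say number $1$. If it sits at position $p$ with sign $s=\pm1$, give the stack the value $s\,x_p$, where $x_1,x_2$ are two real numbers. Now sum this function over the two neighbors of a stack. If $p=1$, then $r_1$ leaves the pancake at position $1$ with its sign changed, and $r_2$ moves it to position $2$ with its sign changed: the sum is $s(-x_1-x_2)$. If $p=2$, then $r_1$ does not touch it and $r_2$ brings it to position $1$ with its sign changed: the sum is $s(x_2-x_1)$. So on these functions the adjacency operator acts on $(x_1,x_2)$ by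
$$\begin{pmatrix}-1&-1\\-1&1\end{pmatrix},$$
whose eigenvalues are $\pm\sqrt2$. The second largest eigenvalue is visible by watching one pancake and its sign.

Try the same with three pancakes and moves $r_1,r_2,r_3$. A pancake at position $p$ is untouched by the $p-1$ moves $r_i$ with $i<p$, and for $i\ge p$ it goes to position $i+1-p$ with its sign changed. On $(x_1,x_2,x_3)$ we obtain
$$\begin{pmatrix}-1&-1&-1\\-1&0&0\\-1&0&2\end{pmatrix},\qquad\text{characteristic polynomial } \lambda^3-\lambda^2-4\lambda+2 .$$
At $\lambda=2.3$ the polynomial equals $-0.323$ and at $\lambda=2.4$ it equals $0.464$, so there is an eigenvalue between $2.3$ and $2.4$. The graph for three pancakes is $3$-regular, its largest eigenvalue is $3$, and we have found another one above $2.3$. The gap is below $0.7$; in particular it is below $1$.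

Does the gap stay below $1$ for every number of pancakes? And does it creep up to $1$? Let us set this up properly.

## The graph $\mathbb{BP}_n$ and the two theorems

**Definition (hyperoctahedral group).** $B_n$ is the group of bijections $\sigma$ of $\pm[n]=\{-n,\dots,-1,1,\dots,n\}$ with $\sigma(-i)=-\sigma(i)$. We write $\sigma=\sigma_1\cdots\sigma_n$ with $\sigma_i=\sigma(i)$, and $\overline a=-a$.

**Definition (burnt pancake graph).** For $1\le i\le n$ the $i$-th signed prefix reversal is
$$r_i(\sigma_1\cdots\sigma_n)=\overline{\sigma_i}\,\overline{\sigma_{i-1}}\cdots\overline{\sigma_1}\,\sigma_{i+1}\cdots\sigma_n .$$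
The graph $\mathbb{BP}_n$ has vertex set $B_n$ and edges $(\sigma,r_i(\sigma))$. It is $n$-regular. Let $n=\mu_1\ge\mu_2\ge\cdots$ be its adjacency eigenvalues. The spectral gap is $\mathop{sg}(\mathbb{BP}_n)=n-\mu_2$; by regularity it is also the second smallest eigenvalue of the Laplacian $nI-A$.

For example, $\mathop{sg}(\mathbb{BP}_2)=2-\sqrt2$ and $\mathop{sg}(\mathbb{BP}_3)<0.7$ by the computations above.

The problem comes from Saúl A. Blanco and Charles Buehrle, "Some integer values in the spectra of burnt pancake graphs", arXiv:2408.05349 (2024). It is a known result that for $n\ge3$ the number $n-1$ is an eigenvalue of $\mathbb{BP}_n$ with multiplicity at least $2$; hence $\mathop{sg}(\mathbb{BP}_n)\le1$ for these $n$. The conjecture to prove or disprove is: (i) $\mathop{sg}(\mathbb{BP}_n)<1$ for $n>1$; (ii) $\mathop{sg}(\mathbb{BP}_n)\to1$ as $n\to\infty$. Both parts are true.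

**Theorem 1.** For every $n\ge2$,
$$1-\frac{1280\ln n}{n}\ \le\ \mathop{sg}(\mathbb{BP}_n)\ \le\ 1-\frac{2}{n+\sqrt{n^2+4}}\ <\ 1 .$$
In particular (i) and (ii) hold.

**Theorem 2.**

* (a) $\mathop{sg}(\mathbb{BP}_n)\ge2-\sqrt2$ for all $n\ge2$, with equality for $n=2$.
* (b) Let $M_n^-=D-T$ be the $n\times n$ matrix with $D=\mathrm{diag}(0,1,\dots,n-1)$ and $T_{pq}=1$ if $p+q\le n+1$, $T_{pq}=0$ otherwise. For $n\ge2$, exactly one eigenvalue of $M_n^-$ exceeds $n-1$. Write it as $n-1+\varepsilon_n$. It is an eigenvalue of $\mathbb{BP}_n$ of multiplicity at least $n$, so $\mathop{sg}(\mathbb{BP}_n)\le1-\varepsilon_n$, and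
$$\frac{2}{n+\sqrt{n^2+4}}\le\varepsilon_n\le\frac{2}{n+2},\qquad \varepsilon_n=\frac1n+O\Big(\frac{\log n}{n^2}\Big).$$
* (c) In every representation of $B_n$ without nonzero invariant vectors on which all sign changes act trivially, all eigenvalues of $\sum_{i=1}^n\rho_i$ are $\le n-1$. Here $\rho_i\in B_n$ is the element defined in the next section.

The proof below does not determine whether $\mathop{sg}(\mathbb{BP}_n)=1-\varepsilon_n$, nor whether the logarithm in Theorem 1 can be removed.

## Flips as involutions, and their energy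

Let $\rho_i\in B_n$ be given by $\rho_i(j)=-(i+1-j)$ for $1\le j\le i$ and $\rho_i(j)=j$ for $j>i$. It is an involution. Since $(\sigma\rho_i)(j)=\sigma(-(i+1-j))=\overline{\sigma_{i+1-j}}$ for $j\le i$, we have $r_i(\sigma)=\sigma\rho_i$. So $\mathbb{BP}_n$ is a Cayley graph, and
$$A=\sum_{i=1}^nR(\rho_i),\qquad (R(g)f)(\sigma)=f(\sigma g),$$
where $R$ is the right regular representation on functions on $B_n$. For $m\le n$ let $B_m\subseteq B_n$ be the subgroup fixing $m+1,\dots,n$; it contains $\rho_1,\dots,\rho_m$. The group $B_0$ is trivial.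

All representations here are finite-dimensional and complex. By averaging an inner product over the group we may take them unitary.

**Definition (energy).** For a vector $v$ in a unitary representation,
$$d_i(v)=\langle v-\rho_iv,v\rangle=\tfrac12\|v-\rho_iv\|^2\ge0,\qquad E_m(v)=\sum_{i=1}^md_i(v).$$

The two expressions for $d_i$ agree: $\rho_i$ is unitary and an involution, hence self-adjoint, so $\langle\rho_iv,v\rangle$ is real and $\|v-\rho_iv\|^2=2\|v\|^2-2\langle\rho_iv,v\rangle$. As an example, in the one-dimensional representation of $B_n$ sending each $g$ to $(-1)^k$, where $k$ is the number of $j\in[n]$ with $g(j)<0$, the flip $\rho_i$ acts by $(-1)^i$, so $d_i(v)=2\|v\|^2$ for odd $i$ and $0$ for even $i$.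

Two facts are used constantly. First, $E_0=0$ and $E_m\ge E_{m-1}$. Second, if $H=H'\oplus H''$ is an orthogonal sum of $B_m$-stable subspaces, then $E_m(h'+h'')=E_m(h')+E_m(h'')$, because the cross terms $\langle h'-\rho_ih',h''\rangle$ and $\langle h''-\rho_ih'',h'\rangle$ vanish for $i\le m$.

Let $V$ be the space of functions on $B_n$ with sum $0$. A function invariant under all $R(g)$ is constant, so $V$ has no nonzero $B_n$-invariant. The operator $A$ is symmetric, the constants are eigenvectors for $n$, and $V$ is their orthogonal complement. Since $\langle(n-A)v,v\rangle=E_n(v)$,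
$$\mathop{sg}(\mathbb{BP}_n)=\min\{E_n(v):\ v\in V,\ \|v\|=1\}.\tag{1}$$
Recall also that an irreducible representation of dimension $d$ occurs $d$ times in the regular representation; if it is nontrivial, all $d$ copies lie in $V$.

## Following one pancake: the matrices $D\pm T$

The group $B_m$ acts transitively on $\pm[m]$, and the stabilizer of $m$ is $B_{m-1}$. Let it act on $\mathbb C[\pm[m]]$, the functions on $\pm[m]$, by $(gf)(x)=f(g^{-1}x)$. This representation splits as $C_m^+\oplus C_m^-$, the even and the odd functions. We identify both with functions on $[m]$ by restriction, and use the norm $\|f\|^2=\sum_{p=1}^m|f(p)|^2$. It is half of the norm on $\pm[m]$, so the action stays unitary. For $C_m^-$ the basis vector $e_p$ corresponds to $\delta_p-\delta_{-p}$, and $g\,e_p=\pm e_{|g(p)|}$ with the sign of $g(p)$.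

These are the one-pancake functions of the opening. For $m=n$ and a fixed $k\in[n]$, the map $f\mapsto F$, $F(\sigma)=f(\sigma^{-1}(k))$, satisfies $F(\sigma g)=f(g^{-1}\sigma^{-1}(k))=(gf)(\sigma^{-1}(k))$, so it embeds $\mathbb C[\pm[n]]$ into the regular representation. The number $\sigma^{-1}(k)$ is the position of pancake $k$, with its sign.

For $p\le i$ we have $(\rho_if)(p)=f(-(i+1-p))=\pm f(i+1-p)$ on $C_m^\pm$, and for $p>i$ we have $(\rho_if)(p)=f(p)$. Sum over $i\le m$: the $p-1$ indices $i<p$ give $(p-1)f(p)$, and for $i=p,\dots,m$ the number $i+1-p$ runs over $1,\dots,m+1-p$. Hence on $C_m^\pm$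
$$\sum_{i\le m}\rho_i=M_m^\pm:=D\pm T,\qquad E_m(f)=m\|f\|^2-\langle M_m^\pm f,f\rangle,\tag{2}$$
with $D,T$ as in Theorem 2, in size $m$. These matrices are real symmetric, so the form at $g+ih$, with $g,h$ real, is the sum of its values at $g$ and $h$; lower bounds need only be proved for real $f$.

### Even functions: a triangular basis

On even functions the energy is at least $\|f\|^2$, apart from the constants. The trick is to order the positions so that $D+T$ becomes triangular.

**Lemma 3.** If $f\in C_m^+$ and $\sum_pf(p)=0$, then $E_m(f)\ge\|f\|^2$.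

*Proof.* Let $M=D+T$ and $\mathbf 1=\sum_qe_q$. Row $p$ of $M$ sums to $(p-1)+(m+1-p)=m$, so $M\mathbf 1=m\mathbf 1$. Moreover $Me_p=(p-1)e_p+\sum_{q\le m+1-p}e_q$. List the positions from the outside inward: $1,m,2,m-1,3,\dots$.

Suppose $p=j$ is in an odd place of the list. The positions listed before it are $1,\dots,j-1$ and $m+2-j,\dots,m$. We write
$$Me_j=(j-1)e_j+\mathbf 1-\sum_{q\ge m+2-j}e_q ,$$
and every $q$ in the last sum is listed earlier. Suppose instead that $p=m+1-j$ is in an even place. The positions listed before it are $1,\dots,j$ and $m+2-j,\dots,m$. Then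
$$Me_p=(p-1)e_p+\sum_{q\le j}e_q ,$$
and again every $q$ in the sum is listed earlier. In both cases $Me_p-(p-1)e_p$ lies in the span of $\mathbf 1$ and the $e_q$ listed before $p$.

Let $z$ be the last listed position. Then $\mathbf 1$ followed by the $e_p$, $p\ne z$, in list order, is a basis, and in it $M$ is triangular with diagonal entries $m$ and $p-1$ for $p\ne z$. So the eigenvalue $m$ is simple with eigenvector $\mathbf 1$. As $M$ is symmetric it preserves $\mathbf 1^\perp$, where its eigenvalues are the numbers $p-1$, $p\neq z$, all at most $m-1$. By (2), $E_m(f)\ge m\|f\|^2-(m-1)\|f\|^2=\|f\|^2$ on $\mathbf 1^\perp$. $\square$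

For $m=3$ the list is $1,3,2$, so $z=2$ and the eigenvalues are $3,0,2$. Indeed $M_3^+$ has rows $(1,1,1),(1,2,0),(1,0,2)$, with $(-2,1,1)\mapsto0$ and $(0,1,-1)\mapsto(0,2,-2)$. For $m=2$ the only eigenvalue on $\mathbf 1^\perp$ is $0$.

### Odd functions: a sum of squares and one bad term

**Lemma 4.** Let $m\ge2$ and let $f\in C_m^-$ be real. Put $b=f_1$, $a=f_m$, $y=(f_2,\dots,f_{m-1})$, $Y=\sum_{p=2}^{m-1}y_p$. Then
$$E_m(f)-\|f\|^2=mb^2+2ab+2bY+Q(y),\qquad Q(y)=\tfrac12\sum_{\substack{2\le p,q\le m-1\\p+q\le m+1}}(y_p+y_q)^2,\tag{3}$$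
and
$$E_m(f)-\|f\|^2\ \ge\ \tfrac{m+2}{2}\,b^2+2ab\ \ge\ -\tfrac{2}{m+2}\,a^2.\tag{4}$$

*Proof.* By (2), $E_m(f)=\sum_p(m-p+1)f_p^2+\sum_{p+q\le m+1}f_pf_q$, the second sum over ordered pairs. In it, the pairs involving $1$ contribute $b^2+2b(Y+a)$, and $m$ pairs only with $1$. Subtracting $\|f\|^2$ turns the coefficients $m-p+1$ into $m-p$: position $1$ gets $(m-1)b^2$, which with $b^2$ makes $mb^2$, and position $m$ gets $0$. Thus
$$E_m(f)-\|f\|^2=mb^2+2ab+2bY+\sum_{p=2}^{m-1}(m-p)y_p^2+\sum_{\substack{2\le p,q\le m-1\\p+q\le m+1}}y_py_q .$$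
For a given $p\in[2,m-1]$, the $q\in[2,m-1]$ with $q\le m+1-p$ are $2,\dots,m+1-p$, exactly $m-p$ of them. So expanding the squares in $Q(y)$ gives exactly the last two sums. This is (3).

For $m\ge3$, keep in $Q$ only the $m-2$ ordered pairs with $p+q=m+1$. By Cauchy–Schwarz,
$$Q(y)\ge\tfrac12\sum_{p=2}^{m-1}(y_p+y_{m+1-p})^2\ge\tfrac12\,\frac{(2Y)^2}{m-2}=\frac{2Y^2}{m-2}.$$
Minimizing $2bY+\frac{2Y^2}{m-2}$ over $Y$ (at $Y=-\frac{m-2}{2}b$) gives $2bY+Q(y)\ge-\frac{m-2}{2}b^2$. For $m=2$ there are no $y_p$, and the same inequality reads $0\ge0$. Since $m-\frac{m-2}2=\frac{m+2}2$, the first inequality of (4) follows. The second is $\alpha b^2+2ab\ge-a^2/\alpha$ with $\alpha=\frac{m+2}2$. $\square$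

So the only obstruction to $E_m\ge\|f\|^2$ is the term $2ab$, which couples the top and the bottom of the stack, and it costs at most $\frac2{m+2}a^2$. For $m=1$, $M_1^-=(-1)$ and $E_1(f)=2\|f\|^2$.

### Irreducibles that contain a $B_{m-1}$-fixed vector

**Corollary 5.** Put $c_m=\frac2{m+2}$. Let $W$ be a nontrivial irreducible unitary representation of $B_m$, $m\ge1$, with a nonzero $B_{m-1}$-invariant vector. Then for all $w\in W$
$$E_m(w)\ge(1-c_m)\|w\|^2\qquad\text{and}\qquad E_m(w)\ge(2-\sqrt2)\|w\|^2\ge\tfrac12\|w\|^2 .$$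

*Proof.* First we embed $W$ in $\mathbb C[\pm[m]]$; this is Frobenius reciprocity, made explicit. Let $w_0\ne0$ be $B_{m-1}$-invariant, and send $w$ to the function $\phi_w(x)=\langle w,gw_0\rangle$, where $x=g(m)$. It is well defined because $B_{m-1}$ is the stabilizer of $m$ and fixes $w_0$. It intertwines: $(h\phi_w)(x)=\phi_w(h^{-1}x)=\langle w,h^{-1}gw_0\rangle=\langle hw,gw_0\rangle=\phi_{hw}(x)$. It is nonzero: $\phi_{w_0}(m)=\|w_0\|^2$. By Schur's lemma it is injective. Composing with the projections to $C_m^-$, to the constants, and to the sum-zero part of $C_m^+$, we get three intertwiners, each zero or injective, not all zero. The one to the constants is zero since $W$ is nontrivial. So $W$ embeds in $C_m^-$ or in the sum-zero part of $C_m^+$. For such an embedding $\phi$, the operator $\phi^*\phi$ commutes with the irreducible $W$, so it is scalar, and $\phi$ is a multiple of an isometry. Lower bounds for $E_m(f)/\|f\|^2$ therefore pass to $W$.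

The first bound now follows from Lemma 3, from (4) with $|a|^2\le\|f\|^2$, and for $m=1$ from $E_1=2\|f\|^2$ on $C_1^-$ (the sum-zero part of $C_1^+$ is $0$). For the second: on the even part Lemma 3 gives $1>2-\sqrt2$. On the odd part, $m=1$ gives $2$; for $m=2$, the matrix $M_2^-=\begin{pmatrix}-1&-1\\-1&1\end{pmatrix}$ has eigenvalues $\pm\sqrt2$, so $E_2\ge(2-\sqrt2)\|f\|^2$; for $m\ge3$, $1-c_m\ge\frac35>2-\sqrt2$. $\square$

## A test vector on the top and bottom positions

**Step 1: proof of (i) and of the upper bound in Theorem 1.** By (1) it suffices to exhibit one vector with small energy, and (3) tells us where to look: use only $a$ and $b$, so that $Y$ and $Q$ vanish. Let $n\ge2$. A vector of $C_n^-$ fixed by all sign changes is zero, so $C_n^-$ has no trivial constituent, and all its constituents occur in $V$. Hence $\mathop{sg}(\mathbb{BP}_n)\le E_n(f)$ for every unit $f\in C_n^-$. For $f=be_1+ae_n$, (3) gives $E_n(f)=\|f\|^2+nb^2+2ab$, the quadratic form of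
$$\begin{pmatrix}1+n&1\\1&1\end{pmatrix}$$
in $(b,a)$. The matrix minus the identity has trace $n$ and determinant $-1$, so the smaller eigenvalue is
$$1-\frac{\sqrt{n^2+4}-n}{2}=1-\frac{2}{n+\sqrt{n^2+4}} .$$
This is at least $\mathop{sg}(\mathbb{BP}_n)$ and it is less than $1$. For $n=2$ it equals $1-\frac1{1+\sqrt2}=2-\sqrt2$, the value found on the eight-cycle.

## Peeling a representation along $B_1\subset B_2\subset\cdots\subset B_n$

For the lower bound we must control every representation occurring in $V$, not just $C_n^\pm$. The sensible first approach is to descend through the subgroups $B_m$ and, at each stage, to split off what Corollary 5 can handle.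

**Definition (levels).** Let $H$ be a unitary representation of $B_n$ without nonzero invariants. Put $U_{n+1}=H$. For $m=n,n-1,\dots,1$, suppose $U_{m+1}$ is $B_m$-stable without nonzero $B_m$-invariants. Let $\mathcal L_m$ be the sum of those $B_m$-isotypic components of $U_{m+1}$ whose irreducible type has a nonzero $B_{m-1}$-invariant, and let $U_m$ be the sum of the other components.

The sum $U_{m+1}=\mathcal L_m\oplus U_m$ is orthogonal and both parts are $B_m$-stable. The part $U_m$ is $B_{m-1}$-stable, and it has no nonzero $B_{m-1}$-invariant, since such a vector would have a nonzero invariant component in some irreducible summand of $U_m$. So the construction continues. At the end, $U_1$ has no nonzero vector invariant under the trivial group $B_0$, so $U_1=0$. Therefore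
$$H=\bigoplus_{m=1}^n\mathcal L_m,\qquad U_{K+1}=\bigoplus_{m\le K}\mathcal L_m .$$
The irreducible $B_m$-types in $\mathcal L_m$ are all nontrivial, as $U_{m+1}$ has no $B_m$-invariants; this is what Corollary 5 needs.

Two examples. For $H=C_n^-$ with $n\ge2$, which is irreducible (its basis vectors $e_p$ carry distinct characters of the group of sign changes, permuted transitively by $B_n$) and contains the $B_{n-1}$-fixed vector $e_n$, everything is in $\mathcal L_n$. For $n=2$ and $H=V$, of dimension $7$: $\mathcal L_2$ consists of two copies of $C_2^-$ and the sum-zero line of $C_2^+$, while $\mathcal L_1$ consists of the two one-dimensional representations with $\rho_1=-1$, $\rho_2=\pm1$. The eigenvalues are $\pm\sqrt2$ twice, $0$, and then $0,-2$, in agreement with the eight-cycle.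

**Lemma 6.** Let $v=\sum_mv_m$ with $v_m\in\mathcal L_m$. Then
$$E_n(v)\ \ge\ \sum_{m=1}^nE_m(v_m)\ \ge\ \sum_{m=1}^n(1-c_m)\|v_m\|^2,\qquad E_n(v)\ge(2-\sqrt2)\|v\|^2\ge\tfrac12\|v\|^2 .\tag{5}$$
This holds for every $n\ge1$ and every unitary representation of $B_n$ without nonzero invariants.

*Proof.* Put $u_m=\sum_{j<m}v_j\in U_m$. Since $\mathcal L_m$ and $U_m$ are orthogonal and $B_m$-stable,
$$E_m(v_m+u_m)=E_m(v_m)+E_m(u_m)\ge E_m(v_m)+E_{m-1}(u_m),\qquad u_m=v_{m-1}+u_{m-1}.$$
Start from $E_n(v)=E_n(v_n+u_n)$ and iterate down to $m=1$, where $u_1=0$. This gives the first inequality. Now $\mathcal L_m$ is an orthogonal sum of irreducibles to which Corollary 5 applies, and $E_m$ is additive over them, so $E_m(v_m)\ge(1-c_m)\|v_m\|^2$ and $E_m(v_m)\ge(2-\sqrt2)\|v_m\|^2$. Summing over $m$ gives the rest. $\square$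

**Step 2: proof of Theorem 2(a).** Take $H=V$ in (5): $\mathop{sg}(\mathbb{BP}_n)\ge2-\sqrt2$ for all $n\ge2$. For $n=2$ the upper bound of Step 1 is $2-\sqrt2$, so equality holds.

## A representation where peeling alone stalls at $2-\sqrt2$

The coefficient $1-c_m$ tends to $1$ as $m$ grows, so (5) is good for vectors in high levels. It is bad for low levels, and low levels do occur for every $n\ge3$. Here is an explicit one.

Let $H_n$ have an orthonormal basis $e^{(1)},\dots,e^{(n)}$, where $e^{(p)}$ stands for the set $S=[n]\setminus\{p\}$. Let $g\in B_n$ send the basis vector of $S$ to $\prod_{q\in S}\mathrm{sgn}(g(q))$ times the basis vector of $\{|g(q)|:q\in S\}$. This is a representation because $\mathrm{sgn}((gh)(q))=\mathrm{sgn}(h(q))\,\mathrm{sgn}(g(|h(q)|))$. The group of sign changes acts on the $e^{(p)}$ by distinct characters, permuted transitively, so $H_n$ is irreducible; it is nontrivial, so it occurs in $V$.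

Let $m\ge3$. A $B_{m-1}$-fixed vector in $H_n$ would be a combination of basis vectors whose sets $S$ avoid $[m-1]$. But $S$ misses only one position and $m-1\ge2$. So $\mathcal L_m=0$ for all $m\ge3$, and $U_3=H_n$. Under $B_2$, the span of $e^{(1)},e^{(2)}$ is a copy of $C_2^-$, with $e^{(2)}\leftrightarrow e_1$ and $e^{(1)}\leftrightarrow e_2$, since $S\cap[2]$ is a single position. For $p\ge3$, $e^{(p)}$ spans a line on which $g\in B_2$ acts by $\mathrm{sgn}(g(1))\,\mathrm{sgn}(g(2))$, without $B_1$-invariants. Thus $\mathcal L_2=\mathrm{span}(e^{(1)},e^{(2)})\cong C_2^-$, and it contains a unit vector $v=v_2$ with $E_2(v_2)=2-\sqrt2$. For this $v$ the sum $\sum_mE_m(v_m)$ in (5) equals $2-\sqrt2$, for every $n\ge3$. So the inequality $E_n(v)\ge\sum_mE_m(v_m)$ by itself can never give more than the constant of Theorem 2(a).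

What was lost? Take $n=3$. In the basis $e^{(3)},e^{(2)},e^{(1)}$ one computes
$$\rho_1+\rho_2+\rho_3=\begin{pmatrix}0&0&1\\0&0&-1\\1&-1&1\end{pmatrix},\qquad\text{characteristic polynomial }\lambda(\lambda-2)(\lambda+1),$$
so in truth $E_3(v)\ge\|v\|^2$ on $H_3$. For $v=xe^{(2)}+ye^{(1)}$ in $\mathcal L_2$ with real $x,y$ we have $\rho_3v=xe^{(2)}+ye^{(3)}$ and $d_3(v)=y^2$. In the iteration, the step $E_m(u_m)\ge E_{m-1}(u_m)$ throws $d_m(u_m)$ away. The flips longer than the level are exactly what was ignored.

So we must show that a vector $v$ with $E_n(v)<1$ has little weight in low levels. Low weight would follow from low short-flip energy: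

**Lemma 7.** Let $H$ be as above and $v=\sum_mv_m$. Then $\sum_{m\le K}\|v_m\|^2\le2E_K(v)$ for $1\le K\le n$.

*Proof.* Let $\Pi$ be the orthogonal projection onto $U_{K+1}=\bigoplus_{m\le K}\mathcal L_m$. This subspace is $B_K$-stable, and so is its orthogonal complement. Hence $E_K(v)=E_K(\Pi v)+E_K((1-\Pi)v)\ge E_K(\Pi v)$. Moreover $U_{K+1}$ is a representation of $B_K$ without nonzero $B_K$-invariants, so (5), applied to $B_K$ and $U_{K+1}$, gives $E_K(\Pi v)\ge\frac12\|\Pi v\|^2$. Finally $\|\Pi v\|^2=\sum_{m\le K}\|v_m\|^2$. $\square$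

The crude bound of Theorem 2(a) has returned, now as a tool. If the total energy $E_n(v)<1$ were spread evenly over the $n$ flips, each $d_i(v)$ would be below $1/n$, and Lemma 7 would bound the weight of the levels up to $K$ by $2K/n$. What has to be excluded is that the short flips hoard the energy.

## A short flip written with long flips

A short flip cannot hoard energy if it is a product of a bounded number of other flips that can be chosen in many ways.

**Lemma 8.** If $m,a,b\ge1$ and $N:=m+a+b\le n$, then
$$\rho_m=\rho_{m+a}\,\rho_N\,\rho_{m+b}\,\rho_N\,\rho_a\,\rho_{a+b}\,\rho_b\,\rho_N .$$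

*Proof.* Write $\sigma=\alpha\,\beta\,\gamma\,\omega$ in one-line notation, with blocks of lengths $|\alpha|=m$, $|\beta|=a$, $|\gamma|=b$. For a block $\alpha$ let $\alpha^-$ be the block reversed and negated; then $(\alpha\beta)^-=\beta^-\alpha^-$ and $(\alpha^-)^-=\alpha$. The target is $\alpha^-\beta\gamma\omega$, which is $r_N$ of $\gamma^-\beta^-\alpha\,\omega$. So we first bring $\alpha$ behind the other two blocks, then exchange those two, then flip $N$.

Applying $r_{m+a},r_N,r_{m+b},r_N$ in turn:
$$\alpha\beta\gamma\omega\to\beta^-\alpha^-\gamma\omega\to\gamma^-\alpha\beta\omega\to\alpha^-\gamma\beta\omega\to\beta^-\gamma^-\alpha\omega .$$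
Applying $r_a,r_{a+b},r_b$ in turn:
$$\beta^-\gamma^-\alpha\omega\to\beta\gamma^-\alpha\omega\to\gamma\beta^-\alpha\omega\to\gamma^-\beta^-\alpha\omega .$$
Finally $r_N$ gives $\alpha^-\beta\gamma\omega=r_m(\sigma)$. Since $r_i$ is right multiplication by $\rho_i$, performing the flips in this order multiplies $\sigma$ on the right by the letters in this order, which is the identity. $\square$

For $m=a=b=1$ the word runs
$$1\,2\,3\to\overline2\,\overline1\,3\to\overline3\,1\,2\to\overline1\,3\,2\to\overline2\,\overline3\,1\to2\,\overline3\,1\to3\,\overline2\,1\to\overline3\,\overline2\,1\to\overline1\,2\,3 .$$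

A single such word bounds $d_m$ only by a constant times $E_n$. The factor $1/n$ comes from averaging over the free lengths $a$ and $b$.

**Lemma 9.** In any unitary representation of $B_n$, $n\ge3$, for $1\le m\le n/3$,
$$d_m(v)\le\frac{64}{\lfloor n/3\rfloor}\,E_n(v).$$

*Proof.* For a product $g_1\cdots g_8$ of unitary operators,
$$v-g_1\cdots g_8v=\sum_{k=1}^8g_1\cdots g_{k-1}(v-g_kv),\qquad\text{so}\qquad\|v-g_1\cdots g_8v\|\le\sum_{k=1}^8\|v-g_kv\| .$$
With the word of Lemma 8, and $\|v-\rho_iv\|=\sqrt{2d_i(v)}$, Cauchy–Schwarz for eight terms gives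
$$d_m\le8\,(d_{m+a}+d_{m+b}+3d_{m+a+b}+d_a+d_b+d_{a+b}).$$
Put $L=\lfloor n/3\rfloor\ge1$ and average over $(a,b)\in[1,L]^2$. This is allowed: $m$ is an integer, so $m\le L$ and $m+a+b\le3L\le n$. In each term, some one of $a,b$ occurs in the index; fix the other one and let this one run over $[1,L]$. The index then takes $L$ distinct values in $[1,n]$, so the sum of these $d$'s is at most $E_n(v)$. Hence the average of each term is at most $E_n(v)/L$. There are eight terms, counting multiplicity, and the total is at most $8\cdot8\,E_n(v)/L$. $\square$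

## The lower bound $1-1280\ln n/n$

We now combine: small energy forces small short-flip energy (Lemma 9), hence small weight in low levels (Lemma 7), hence little loss in (5).

**Step 3: choice of $v$.** For $n=2$ the lower bound in Theorem 1 is negative, and $\mathop{sg}\ge0$. Let $n\ge3$. By (1) choose $v\in V$ with $\|v\|=1$ and $E_n(v)=\mathop{sg}(\mathbb{BP}_n)$, which is less than $1$ by Step 1. Decompose $v=\sum_mv_m$ along the levels of $H=V$. Put $w_m=\|v_m\|^2$ and $s(K)=\sum_{m\le K}w_m$, so $s(n)=1$.

**Step 4: low levels carry little weight.** The claim is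
$$s(K)\le\frac{640K}{n}\qquad\text{for }1\le K\le n.\tag{6}$$
We have $\lfloor n/3\rfloor\ge n/5$: for $n=3,4$ the left side is $1$, and for $n\ge5$, $\lfloor n/3\rfloor\ge\frac{n-2}3\ge\frac n5$. If $K\le n/3$, Lemmas 7 and 9 and $E_n(v)<1$ give
$$s(K)\le2\sum_{i\le K}d_i(v)\le\frac{128K}{\lfloor n/3\rfloor}\le\frac{640K}{n}.$$
If $K>n/3$, then $s(K)\le1\le3K/n$. This proves (6).

**Step 5: the total loss.** The purpose is to bound $\sum_mc_mw_m$, where $c_m=\frac2{m+2}$ decreases in $m$. Summation by parts and (6) give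
$$\sum_{m=1}^nc_mw_m=\sum_{m<n}(c_m-c_{m+1})s(m)+c_ns(n)\le\frac{640}{n}\Big(\sum_{m<n}(c_m-c_{m+1})m+nc_n\Big)=\frac{640}{n}\sum_{m=1}^nc_m ,$$
the last equality being summation by parts again, with all $w_m$ replaced by $1$. Also
$$\sum_{m=1}^nc_m=2\sum_{j=3}^{n+2}\frac1j\le2\int_2^{n+2}\frac{dx}{x}=2\ln\frac{n+2}{2}\le2\ln n ,$$
since $\frac{n+2}2\le n$ for $n\ge2$.

**Step 6: conclusion.** By (5) and $\sum_mw_m=1$,
$$\mathop{sg}(\mathbb{BP}_n)=E_n(v)\ge\sum_m(1-c_m)w_m=1-\sum_mc_mw_m\ge1-\frac{1280\ln n}{n}.$$
Together with Step 1 this proves Theorem 1, and with it (i) and (ii). $\blacksquare$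

## The single eigenvalue of $D-T$ above $n-1$

Here we prove Theorem 2(b). Throughout, $E_n(f)=n\|f\|^2-\langle M_n^-f,f\rangle$ on $C_n^-$, by (2).

**Step 7: existence, uniqueness, first bounds, multiplicity.** The test vector of Step 1 shows that the largest eigenvalue of $M_n^-$ is at least $n-1+\frac2{n+\sqrt{n^2+4}}$. By (4) and $a^2\le\|f\|^2$ it is at most $n-1+\frac2{n+2}$. If two eigenvalues (with multiplicity) exceeded $n-1$, the plane spanned by two orthogonal real eigenvectors would contain a nonzero $f$ with $f_n=0$, and it would satisfy $\langle M_n^-f,f\rangle>(n-1)\|f\|^2$. But for $a=f_n=0$, (4) gives $E_n(f)\ge\|f\|^2$, that is, $\langle M_n^-f,f\rangle\le(n-1)\|f\|^2$. So exactly one eigenvalue exceeds $n-1$, and $\frac2{n+\sqrt{n^2+4}}\le\varepsilon_n\le\frac2{n+2}$.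

We saw that $C_n^-$ is irreducible, of dimension $n$, and nontrivial. It occurs $n$ times in $V$, and each copy contributes the eigenvalue $n-1+\varepsilon_n$ of $A$. So the multiplicity is at least $n$, and $\mathop{sg}(\mathbb{BP}_n)\le1-\varepsilon_n$.

**Step 8: the asymptotic lower bound.** Since $(n+\frac2n)^2\geq n^2+4$, we have $\varepsilon_n\ge\frac{2}{2n+2/n}=\frac{n}{n^2+1}=\frac1n-O(n^{-3})$.

**Step 9: a better estimate for $Q$.** In Lemma 4 we kept only the pairs with $p+q=m+1$, which lost a factor of $2$ in the end. Using all pairs, we claim for $n\ge3$ (with $m=n$ in (3)) that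
$$Y^2\le\kappa_n\,Q(y),\qquad\kappa_n=\big(3+\sqrt{1+\ln n}\,\big)^2.\tag{7}$$

Put $\ell=\lfloor(n+1)/2\rfloor$, $J=[2,\ell]$, $h=|J|=\ell-1\ge1$, and $S=\sum_{p\in J}y_p^2$. Note $\ell\le n-1$. All pairs in $J\times J$ satisfy $p+q\le2\ell\le n+1$, so all of them occur in $Q$, and they contribute
$$\tfrac12\sum_{p,q\in J}(y_p+y_q)^2=hS+\Big(\sum_{p\in J}y_p\Big)^2\ge hS .$$
For $q\in[\ell+1,n-1]$ write $q=n+1-j$ with $j\in[2,n-\ell]$. As $n-\ell=\lfloor n/2\rfloor\le\ell$, we have $[2,j]\subseteq J$. For $2\le p\le j$ the pairs $(p,q)$ and $(q,p)$ satisfy $p+q\le n+1$, so they occur in $Q$; they lie outside $J\times J$ because $q\notin J$, and together they contribute $(y_p+y_q)^2$. With $A_j=\frac1{j-1}\sum_{p=2}^jy_p$, Cauchy–Schwarz on the sum over $p$ gives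
$$Q(y)\ge hS+\sum_{j=2}^{n-\ell}\sum_{p=2}^j(y_p+y_{n+1-j})^2\ge hS+\sum_{j=2}^{n-\ell}(j-1)\,(y_{n+1-j}+A_j)^2.\tag{8}$$

We need to bound the averages $A_j$ in mean square, and this is Hardy's inequality (Hardy–Littlewood–Pólya, *Inequalities*, Thm. 326): if $a_1,\dots,a_k$ are real and $\bar a_N=\frac1N(a_1+\dots+a_N)$, then $\sum_{N\le k}\bar a_N^2\le4\sum_{N\le k}a_N^2$. Here is a proof. With $a_N=N\bar a_N-(N-1)\bar a_{N-1}$ (the second term being $0$ for $N=1$),
$$\bar a_N^2-2\bar a_Na_N=(1-2N)\bar a_N^2+2(N-1)\bar a_N\bar a_{N-1}\le-N\bar a_N^2+(N-1)\bar a_{N-1}^2 ,$$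
using $2\bar a_N\bar a_{N-1}\le\bar a_N^2+\bar a_{N-1}^2$. Summing telescopes to $\sum_N(\bar a_N^2-2\bar a_Na_N)\le-k\bar a_k^2\le0$. So $\sum\bar a_N^2\le2\sum\bar a_Na_N\le2(\sum\bar a_N^2)^{1/2}(\sum a_N^2)^{1/2}$, and the inequality follows.

Now three bounds. First, $\big|\sum_{p\in J}y_p\big|\le\sqrt{hS}\le\sqrt Q$. Second, Hardy's inequality with $a_N=y_{N+1}$ gives $\sum_jA_j^2\le4S$; there are $n-\ell-1\le h$ indices $j$, so $\big|\sum_jA_j\big|\le\sqrt{h\cdot4S}\le2\sqrt Q$. Third, by Cauchy–Schwarz and (8),
$$\Big|\sum_j(y_{n+1-j}+A_j)\Big|\le\Big(\sum_{j=2}^{n-\ell}\frac1{j-1}\Big)^{1/2}\sqrt Q\le\sqrt{1+\ln n}\,\sqrt Q .$$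
Since $Y=\sum_{p\in J}y_p+\sum_j(y_{n+1-j}+A_j)-\sum_jA_j$, we get $|Y|\le(3+\sqrt{1+\ln n})\sqrt Q$, which is (7).

**Step 10: the asymptotic upper bound.** By (7), $2bY+Q(y)\ge2bY+Y^2/\kappa_n\ge-\kappa_nb^2$. If $n>\kappa_n$, then (3) gives
$$E_n(f)-\|f\|^2\ge(n-\kappa_n)b^2+2ab\ge-\frac{a^2}{n-\kappa_n}.$$
For a real unit eigenvector $f$ with eigenvalue $n-1+\varepsilon_n$ the left side is $-\varepsilon_n$, so $\varepsilon_n\le\frac1{n-\kappa_n}$. Since $\kappa_n\le2(9+1+\ln n)=O(\log n)$, for large $n$ we have $\kappa_n\le n/2$, and then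
$$\frac1{n-\kappa_n}=\frac1n+\frac{\kappa_n}{n(n-\kappa_n)}\le\frac1n+\frac{2\kappa_n}{n^2}=\frac1n+O\Big(\frac{\log n}{n^2}\Big).$$
With Step 8 this completes the proof of Theorem 2(b). $\square$

## Representations that do not see the signs

**Step 11: proof of Theorem 2(c).** Let $H$ be a representation of $B_n$ without nonzero invariants on which all sign changes act trivially; take it unitary and decompose it into levels. An irreducible $B_m$-constituent of $\mathcal L_m$ embeds in $C_m^-$ or in the sum-zero part of $C_m^+$, by the proof of Corollary 5. It cannot embed in $C_m^-$: the sign changes of $[m]$ act trivially on it, and no nonzero vector of $C_m^-$ is fixed by all of them. So it embeds in the sum-zero part of $C_m^+$, and Lemma 3 gives $E_m(v_m)\ge\|v_m\|^2$ for $v_m\in\mathcal L_m$. The first inequality of (5) now yields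
$$E_n(v)\ge\sum_mE_m(v_m)\ge\sum_m\|v_m\|^2=\|v\|^2 .$$
As $E_n(v)=n\|v\|^2-\big\langle\sum_i\rho_iv,v\big\rangle$, all eigenvalues of $\sum_i\rho_i$ on $H$ are at most $n-1$. Consequently every eigenvalue of $\mathbb{BP}_n$ in the open interval $(n-1,n)$ comes from representations on which sign changes act nontrivially. $\blacksquare$
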